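# Norms of idempotent Schur multipliers: a closed set containing a half-line

## 1. The theorem on the set of Schur norms

**Theorem 1.** Let $\mathbb F$ be $\mathbb R$ or $\mathbb C$. Let $\mathcal N\subset[0,\infty)$ be the set of Schur norms $\|A\|_\bullet$ of all (bounded) Schur idempotents $A$ over $\mathbb F$, of all sizes $m\times n$ with $m,n\in\mathbb N\cup\{\aleph_0\}$. Call $x\in\mathbb R$ a limit point of $\mathcal N$ from above (from below) if it is a limit point of $\mathcal N\cap(x,\infty)$ (of $\mathcal N\cap(-\infty,x)$).

1. $\mathcal N$ is closed.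
2. $[1.4135,\infty)\subset\mathcal N$, so $[\sqrt2,\infty)\subset\mathcal N$, and every point of $[1.4135,\infty)$ is a limit point of $\mathcal N$ from below.
3. Every limit point of $\mathcal N$ from above is a limit point from below.
4. For every $\delta>0$ the set $\mathcal N\cap[0,\frac4\pi-\delta]$ is finite. Hence the smallest accumulation point of $\mathcal N$ is $4/\pi$.

The problem comes from Rupert H. Levene, "Norms of idempotent Schur multipliers", arXiv:1302.4849 (2013). It asks three things: is $\mathcal N$ closed, does it have non-empty interior, and are there limit points from above that are not limit points from below? By Theorem 1 the answers are yes, yes and no.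

Let us unpack the terms. The Schur (or Hadamard) product of two $m\times n$ matrices is the entrywise product $A\bullet X=[a_{ij}x_{ij}]$. Let $\mathcal B=\mathcal B(\ell^2_n,\ell^2_m)$ be the space of matrices of bounded operators $\ell^2_n\to\ell^2_m$.

**Definition.** $A$ is a Schur multiplier if $X\mapsto A\bullet X$ leaves $\mathcal B$ invariant. Its Schur norm is $\|A\|_\bullet=\sup\{\|A\bullet X\|:\|X\|\le1\}$. A Schur idempotent is a Schur multiplier with $A\bullet A=A$, that is, one whose entries are all $0$ or $1$.

So a Schur idempotent keeps some entries of a matrix and replaces the others by $0$, and its norm measures how much this can increase the operator norm. The identity matrix keeps the diagonal, and $\|I\|_\bullet=1$. Keeping the upper triangle of a $2\times2$ matrix has norm $2/\sqrt3$, as we compute in Section 3. We ask which numbers occur.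

Part 4 says that below $4/\pi\approx1.2732$ the set $\mathcal N$ is sparse. Part 2 says that from $1.4135$ on nothing is missing. Nothing in these notes determines the left endpoint of the largest ray contained in $\mathcal N$; parts 2 and 4 place it in $[4/\pi,1.4135]$.

The number $\sqrt2=1.41421\ldots$ matters for the proof of part 3. Below $\sqrt2$ a perturbation argument excludes bad limit points, and it stops exactly at $\sqrt2$. From $\sqrt2$ on we need part 2. The two must meet, and this is why part 2 must reach below $\sqrt2$; the numerical work in Sections 7 to 9 serves that purpose.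

## 2. Zero-one matrices as bipartite graphs: five tools

Write $\nu(A)=\|A\|_\bullet$ for a $0/1$ matrix $A$. Identify $A$ with a bipartite graph: the vertices are the rows and the columns, the edges are the ones. Submatrices are induced subgraphs. Clearly $\nu(A)=\nu(A^T)$, and $\nu$ does not increase on passing to a submatrix. An empty matrix has norm $0$. A matrix with an entry $1$ has norm at least $1$, so non-zero elements of $\mathcal N$ are $\ge1$.

We use the trace norm $\|M\|_1=\operatorname{tr}|M|$, the sum of the singular values of a finite matrix $M$. Recall that $\|M\|_1=\max\{|\operatorname{tr}(Z^*M)|:\|Z\|\le1\}$, that $\|PMQ\|_1\le\|P\|\,\|M\|_1\|Q\|$, that a matrix with a single non-zero row has trace norm equal to the Euclidean norm of that row, and that for Hermitian $M$ the trace norm is the sum of the absolute values of the eigenvalues. If $\Sigma=\operatorname{diag}(1,-1)$ in a $2\times2$ block decomposition, the block-diagonal part of $M$ is $\frac12(M+\Sigma M\Sigma)$ and the off-diagonal part is $\frac12(M-\Sigma M\Sigma)$. So neither part has larger trace norm than $M$. Passing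 to the block-diagonal part is called pinching.

**(F1)** $\nu(A)$ is the supremum of $\nu$ over finite submatrices of $A$. Indeed $\|A\bullet X\|$ is the supremum of the norms of its finite corners, and a corner of $A\bullet X$ is the Schur product of the corners of $A$ and $X$.

**(F2)** $\nu(\bigoplus_kA_k)=\sup_k\nu(A_k)$ for countable direct sums. Indeed $(\bigoplus A_k)\bullet X$ is block diagonal with blocks $A_k\bullet X_{kk}$. There are two consequences. The norm of a finite graph is the maximum over its connected components. And the supremum of a bounded countable subset of $\mathcal N$ lies in $\mathcal N$; in particular every limit point from below belongs to $\mathcal N$.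

**(F3)** For finite $A$, with $D_u=\operatorname{diag}(u)$,
$$\nu(A)=\max\{\|D_uAD_v\|_1:\ u,v\ge0\ \text{unit vectors}\}.\tag{1}$$
By definition $\nu(A)$ is the supremum of $|\sum_{i,j}a_{ij}x_{ij}\bar u_iv_j|$ over $\|X\|\le1$ and unit $u,v$. Multiplying rows and columns of $X$ by phases does not change $\|X\|$, so we may take $u,v\ge0$. For fixed $u,v$ the supremum over $X$ is the trace norm of $D_uAD_v$ by duality. A real matrix attains its trace norm at a real $X$ (real singular value decomposition), so the field does not matter. The maximum exists by compactness.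

A consequence is a convenient lower bound. Let $w\ge0$ be a weight on the vertices of a finite bipartite graph $G$ with $\sum w=1$, let $W=\operatorname{diag}(w)$, and let $A_G$ be the symmetric adjacency matrix of $G$. Then
$$\nu(G)\ge\|W^{1/2}A_GW^{1/2}\|_1.\tag{2}$$
Indeed, if $B$ is the bipartite matrix and $u,v$ are the square roots of the weights on rows and columns, the right side is $2\|D_uBD_v\|_1\le2\nu(G)\|u\|\|v\|\le\nu(G)(\|u\|^2+\|v\|^2)=\nu(G)$.

**(F4)** Deleting a repeated row or column of a finite matrix does not change $\nu$. If a row $r$ of $A$ occurs twice with weights $u_1,u_2$, a rotation turns the rows $u_1r,u_2r$ of $AD_v$ (weighted by $u$) into $\sqrt{u_1^2+u_2^2}\,r$ and $0$. The trace norm is unchanged, and the new row-weight vector still has norm $1$.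

**(F5)** If $a_{ij}=\langle x_i,y_j\rangle$ with vectors in a real Hilbert space and $\|x_i\|^2,\|y_j\|^2\le c$, then $\nu(A)\le c$. (Complexify the space if $\mathbb F=\mathbb C$.) Put $Pe_i=e_i\otimes x_i$ and $Qe_j=e_j\otimes y_j$. The $(i,j)$ entry of $P^*(X\otimes I)Q$ is $x_{ij}\langle y_j,x_i\rangle$, so $A\bullet X=P^*(X\otimes I)Q$. Since $P$ and $Q$ send orthonormal bases to orthogonal families, $\|P\|,\|Q\|\le\sqrt c$.

**Definition.** A finite graph is twin-free if its matrix has no repeated rows and no repeated columns.

For example, the all-ones matrix reduces to a single edge. By (F4) every finite matrix has the same norm as a twin-free one. Removing twins keeps a connected graph connected, since a path through the removed vertex can be rerouted through its twin.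

## 3. The smallest norms and the paths

Write $P_k$ for the path on $k$ vertices. The smallest interesting graph is $P_4$, with matrix $\begin{pmatrix}1&1\\0&1\end{pmatrix}$. Let us compute its norm from (1). Put $a=u_1^2$ and $b=v_2^2$. For a $2\times2$ matrix $N$, $\|N\|_1^2=\|N\|_{HS}^2+2|\det N|$, so here
$$\|N\|_1^2=a(1-b)+ab+(1-a)b+2\sqrt{a(1-a)\,b(1-b)}\le a+b-ab+a(1-a)+b(1-b).$$
The right side is the concave quadratic $2a+2b-ab-a^2-b^2$, with critical point $a=b=\frac23$ and value $\frac43$. At this point the inequality is an equality. So $\nu(P_4)=2/\sqrt3\approx1.1547$.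

Nothing lies between $1$ and this number. A connected bipartite graph that is not complete bipartite has a row and a column that are not adjacent, hence at odd distance $\ge3$, and a geodesic between them contains an induced $P_4$. A complete bipartite graph with at least one edge reduces to one edge by (F4) and has norm $1$. With (F1) and (F2), the three smallest elements of $\mathcal N$ are $0,\ 1,\ 2/\sqrt3$. The same mechanism, a forbidden induced subgraph that leaves few graphs, will give part 4.

Now take longer paths. The $n\times n$ matrix with ones exactly on the diagonal and the superdiagonal is the path $P_{2n}$. The problem gives as known that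
$$\nu(P_{2n})=\frac{2}{n+1}\cot\frac{\pi}{2(n+1)}.\tag{3}$$
With $t=\frac\pi{2(n+1)}$ this is $\frac4\pi\,t\cot t$. It is strictly less than $\frac4\pi$ and tends to $\frac4\pi$, so $4/\pi$ is an accumulation point of $\mathcal N$.

The limit can also be seen from our tools. For the lower bound, use (2) with uniform weight: $\nu(P_{2n})\ge\frac1{2n}\sum_{j=1}^{2n}|2\cos\frac{\pi j}{2n+1}|\to\frac1\pi\int_0^\pi2|\cos\theta|\,d\theta=\frac4\pi$. For the upper bound, let $S$ be the adjacency operator of the two-sided infinite path on $\ell^2(\mathbb Z)$, and put $x_v=(|S|+S)^{1/2}\delta_v$. Then $\langle x_v,x_w\rangle=|S|_{vw}+S_{vw}$. Since $|S|$ is a limit of polynomials in $S^2$, we have $|S|_{vw}=0$ when $v-w$ is odd. A row and a column always lie at odd distance, so (F5) applies with $c=|S|_{vv}=\frac1{2\pi}\int_0^{2\pi}2|\cos\theta|\,d\theta=\frac4\pi$.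

This computation shows the freedom that all later upper bounds use: in (F5), inner products at even distance are ours to choose.

## 4. Deleting rows in small steps

To fill an interval, we would like to start with a matrix of large norm and delete rows one at a time, so that the norm passes every value with small steps.

**Lemma 2.** A finite $A$ with $m\ge2$ rows has a row whose deletion gives $A'$ with $\nu(A')\ge\nu(A)-m^{-1/2}$. The same holds for columns.

*Proof.* Let $u,v$ be optimal in (1) and choose $i$ with $u_i^2\le1/m$. Deleting row $i$ of $D_uAD_v$ lowers the trace norm by at most the Euclidean norm of that row, which is $u_i\bigl(\sum_ja_{ij}v_j^2\bigr)^{1/2}\le u_i\le m^{-1/2}$. The shortened $u$ has norm $\le1$, so the remaining trace norm is $\le\nu(A')$. For columns, transpose. $\square$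

The first idea is to apply this to any family with unbounded norms. Take the full triangles $\Theta_l$ ($l\times l$, $a_{ij}=1$ iff $j\le i$); their norms tend to infinity, by Section 11. What happens? The rows of any submatrix of $\Theta_l$ are nested initial segments of its columns. After removal of twins and of zero rows and columns, it is again some $\Theta_{l'}$. So deletion only visits the numbers $\nu(\Theta_1),\nu(\Theta_2),\dots$, and (F2) gives no new ones. The exact point of failure is that the norm passes a given $x$ when the matrix, up to twins, has bounded size, and there the step $m^{-1/2}$ is not small for the twin-free matrix. We need large matrices all of whose small submatrices have small norm.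

**Lemma 3.** Let $c<R$. Suppose that for all $k\in\mathbb N$ and $\epsilon>0$ there is a finite $0/1$ matrix $G$ with $\nu(G)\ge R-\epsilon$, all of whose submatrices with at most $k$ rows have norm $\le c$. Then every $x\in(c,R)$ is a limit point of $\mathcal N$ from below; in particular $x\in\mathcal N$.

*Proof.* Given $k\ge1$, take such a $G$ with $\nu(G)\ge x$ and delete rows one at a time by Lemma 2. Matrices with at most $k$ rows have norm $\le c<x$. So at the last stage with norm $\ge x$ the number $m$ of rows exceeds $k$, hence $m\ge2$, and the next norm lies in $[x-m^{-1/2},x)\subset[x-k^{-1/2},x)$. Let $k\to\infty$. By (F2), $x\in\mathcal N$. $\square$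

## 5. Minimal cores and the closedness of $\mathcal N$

Limit points from below lie in $\mathcal N$ by (F2). For limit points from above, direct sums are useless, because they produce suprema. The next idea is compactness: take $\nu(A_k)\downarrow x$ and pass to an entrywise limit $A$ of the matrices. By (F1), $\nu(A)\le x$, but norm can be lost. For instance $A_k=I_k\oplus\begin{pmatrix}1&1\\0&1\end{pmatrix}\oplus0$ converges entrywise to the identity, of norm $1$, while $\nu(A_k)=2/\sqrt3$ for all $k$. The remedy is to locate the norm on a core of bounded size. Lemma 2 does this whenever there is a gap below $x$.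

**Lemma 4.** Let $x\ge1$ be a limit point of $\mathcal N$ from above and suppose $(x-\epsilon_0,x)\cap\mathcal N=\emptyset$ for some $\epsilon_0>0$. Then there are a finite matrix $B$ with $\nu(B)=x$, all of whose proper submatrices have norm $<x$, and finite connected twin-free graphs $A_k$ containing $B$ as a submatrix, with $\nu(A_k)>x$, $\nu(A_k)\to x$, and number of vertices tending to infinity.

*Proof.* **Step 1 (finite approximants).** This step replaces elements of $\mathcal N$ near $x$ by finite graphs. Let $y=\nu(C)\in\mathcal N$ with $y>x$. By (F1) a finite submatrix of $C$ has norm in $(x,y]$, by (F2) so has one of its components, and by (F4) we may make it twin-free, still connected. Let $y\to x$. We get finite connected twin-free $A_k$ with $\nu(A_k)>x$ and $\nu(A_k)\to x$. These norms take infinitely many values, and there are only finitely many graphs of each bounded size. So after passing to a subsequence the numbers of vertices tend to infinity.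

**Step 2 (bounded cores).** This step uses the gap to bound the part carrying norm $x$. Let $B_k\subset A_k$ be a minimal submatrix with $\nu(B_k)\ge x$. If $B_k$ has $m\ge2$ rows, Lemma 2 gives a proper submatrix $B'$ with $x>\nu(B')\ge x-m^{-1/2}$. By the gap, $\nu(B')\le x-\epsilon_0$, so $m\le\epsilon_0^{-2}$. The same holds for columns. So up to permutations there are finitely many $B_k$, and on a subsequence $B_k\cong B$. Then $x\le\nu(B)\le\lim\nu(A_k)=x$, and proper submatrices of $B$ have norm $<x$ by minimality. $\square$

**Proof of Theorem 1, part 1.** Let $x$ be a limit point of $\mathcal N$. Since the only element of $\mathcal N$ below $1$ is $0$, we have $x\ge1$. If $x$ is a limit point from below, then $x\in\mathcal N$ by (F2). Otherwise it is a limit point from above with a gap below, and $x=\nu(B)\in\mathcal N$ by Lemma 4. $\square$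

## 6. Regular graphs of large girth and the ray $(2,\infty)$

Lemma 3 asks for graphs that look harmless at small scale. Large girth means that small pieces are forests.

**Step 1 (existence).** We construct, for $d\ge3$ and $r\ge2$, a finite $d$-regular bipartite graph of girth $>r$. Take the ball of radius $r$ about a root in the $d$-regular tree, with a proper $d$-colouring of the edges. Let $s_i$ be the involution of the ball that exchanges the ends of every colour-$i$ edge inside the ball and fixes the other vertices. Apply the letters of a reduced word (no two consecutive letters equal) of length $l\in[1,r]$ one after another to the root. At distance $j<r$ all $d$ edges of the current vertex lie in the ball, and the edge back to the root has the colour of the letter just used. So the next letter moves the vertex away, and the root ends at distance $l$. Hence no reduced word of length $\le r$ is the identity. In the finite group generated by the $s_i$, the Cayley graph (edges $\gamma\sim\gamma s_i$) is therefore simple, $d$-regular, and has girth $>r$. Its bipartite double cover has vertices $(\gamma,0),(\gamma,1)$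 and edges $(\gamma,0)\sim(\gamma',1)$ for $\gamma\sim\gamma'$. It is $d$-regular and bipartite, and a cycle of length $l$ in it gives a reduced word of length $l$ equal to the identity, so $l>r$.

**Step 2 (small pieces).** We bound the norm of pieces with few rows. Let $H$ be $d$-regular bipartite of girth $g$. A cycle with $j$ rows has length $2j$, so $k<g/2$ rows and any columns span a forest. A forest has $\nu\le2$: root each component and split the edges according to whether the child is a row or a column. The first part has at most one $1$ per row, the second at most one $1$ per column. A matrix with at most one $1$ per row has norm $\le1$ by (F5), with $y_j=e_j$ and $x_i=e_{j(i)}$ or $0$; transpose for the second part. Add the two.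

**Step 3 (the whole graph).** We show that $\nu(H)$ is large. Take uniform weight $1/n$, $n=|V(H)|$, in (2), and let $g>4$. Hölder's inequality for the eigenvalues, $\sum\lambda^2=\sum|\lambda|^{2/3}|\lambda|^{4/3}\le(\sum|\lambda|)^{2/3}(\sum\lambda^4)^{1/3}$, gives
$$\nu(H)\ge\tfrac1n\operatorname{tr}|A_H|\ge\tfrac1n\frac{(\operatorname{tr}A_H^2)^{3/2}}{(\operatorname{tr}A_H^4)^{1/2}}=\frac d{\sqrt{2d-1}}.$$
Here $\operatorname{tr}A_H^2=nd$. Also $\operatorname{tr}A_H^4=n(d^2+d(d-1))=nd(2d-1)$: without $4$-cycles, a closed walk of length $4$ either returns after two steps ($d\cdot d$ ways) or goes out to distance two and back ($d(d-1)$ ways).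

Lemma 3 with $c=2$ and $d\to\infty$ (and, for each $d$, large girth) shows that every point of $(2,\infty)$ is a limit point of $\mathcal N$ from below and lies in $\mathcal N$. So $\mathcal N$ has non-empty interior.

## 7. Upper bounds for finite subtrees of subdivided regular trees

To get below $2$ we bound trees more carefully and use thinner graphs. For odd $L$ and $d\ge3$ let $H_L$ arise from a $d$-regular bipartite $H$ of girth $g$ by replacing each edge by a path of length $L$. Since $L$ is odd, $H_L$ is bipartite; its girth is $Lg$. The vertices of $H$ are called hubs. Let $U=U(L,d)$ be the $d$-regular tree with each edge replaced by a path of length $L$; it is the universal cover of every component of $H_L$. If $k<Lg/2$, any $k$ rows of $H_L$ with any columns span a forest. Each component is a finite tree and lifts to $U$; the lift is injective because composed with the covering map it is the inclusion. So each component is isomorphic to a finite subtree of $U$, rows and columns lie at odd distance in $U$, and adjacency in the subtree is adjacency in $U$. A common upper bound for finite subtrees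 of $U$ is thus a constant $c$ for Lemma 3.

The sensible first choice imitates the infinite path. Let $L=1$ and let $A$ be the adjacency operator of the $d$-regular tree. The vectors $(|A|+A)^{1/2}\delta_v$ have the right inner products at odd distance, so finite subtrees have $\nu\le\langle|A|\delta_v,\delta_v\rangle=\int|\lambda|\,d\mu_d$, where $\mu_d$ is the spectral measure of the tree at a vertex. But in Section 8 exactly this number, called $R_d$, comes out as our lower bound for $\nu(H)$. So $c=R$, and the interval in Lemma 3 is empty. The way past this point is to give up homogeneity. We fix an end of the tree, so that every vertex knows its ancestors, and let the vector of $v$ record them.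

Put $q=d-1$ and fix an end of $U$. Every vertex has one parent (towards the end), every hub has $q$ children, every other vertex has one child, and successive hub-ancestors of a vertex are at distance $L$. Define a tridiagonal symmetric matrix by
$$T_{m,m+1}=T_{m+1,m}=q^{-\lfloor(m-1)/L\rfloor}\quad(m\ge1),\qquad T_{mn}=0\text{ otherwise}.$$
Then $T_{m+L,n+L}=q^{-1}T_{mn}$. For $L=1$ the weights are $1,q^{-1},q^{-2},\dots$.

**Lemma 5.** (a) If $t_1,t_2,\dots$ are vectors in a real Hilbert space with $\langle t_m,t_n\rangle=T_{mn}$ whenever $m+n$ is odd, and $\sum\|t_m\|^2<\infty$, then every finite subtree of $U(L,d)$ has $\nu\le\max_{1\le m\le L}(1-\frac1q)\sum_{k\ge0}\|t_{m+Lk}\|^2$.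

(b) If $t_1,\dots,t_{L+1}$ satisfy, for $m+n$ odd, $\langle t_m,t_n\rangle=1$ when $|m-n|=1$ and $=0$ otherwise, then for every $d$ every finite subtree of $U(L,d)$ has $\nu\le\max(\|t_1\|^2+\|t_{L+1}\|^2,\|t_2\|^2,\dots,\|t_L\|^2)$.

*Proof of (a).* **Step 1 (the vectors).** We build one vector per vertex. For each hub $z$ let $\varepsilon_{z,c}$ ($c$ a child of $z$) be $q$ unit vectors with mutual inner products $-\frac1{q-1}$ (a regular simplex). Put
$$X_v=\sqrt{1-\tfrac1q}\;\sum_zt_{d(z,v)}\otimes\varepsilon_{z,c(z,v)},$$
summed over the proper hub-ancestors $z$ of $v$, different $z$ in orthogonal summands, where $c(z,v)$ is the child of $z$ towards $v$. If $m\in\{1,\dots,L\}$ is the distance from $v$ to its nearest proper hub-ancestor, the distances are $m,m+L,m+2L,\dots$, so $\|X_v\|^2=(1-\frac1q)\sum_k\|t_{m+Lk}\|^2$. By (F5) it suffices to show that $\langle X_v,X_w\rangle$ is the adjacency entry whenever $d(v,w)$ is odd.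

**Step 2 (ancestor and descendant).** We check that edges give $1$ and other such pairs give $0$. Let $w$ be a descendant of $v$ at odd distance $l$. Only proper hub-ancestors of $v$ contribute, each with the same child for $v$ and $w$. The inner product is $(1-\frac1q)\sum_kT_{m+Lk,\,m+l+Lk}$. For $l\ge3$ this is $0$. For $l=1$ it is $(1-\frac1q)\sum_kq^{-k}=1$, because $1\le m\le L$.

**Step 3 (two branches).** We check that the remaining pairs, which are not adjacent, give $0$. If neither vertex is a descendant of the other, the last common ancestor is a hub $z$, at distances $i,j\ge1$ with $i+j$ odd, through different children. The hub $z$ contributes $-(1-\frac1q)\frac1{q-1}T_{ij}=-\frac1qT_{ij}$. The proper hub-ancestors of $z$ contribute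
$$(1-\tfrac1q)\sum_{k\ge1}T_{i+Lk,j+Lk}=(1-\tfrac1q)T_{ij}\sum_{k\ge1}q^{-k}=\tfrac1qT_{ij}.$$
The total is $0$; the decay rate $q^{-1}$ of $T$ is exactly what the simplex needs.

*Proof of (b).* Use the same construction without the factor $\sqrt{1-1/q}$, with orthonormal $\varepsilon_{z,c}$, and with $t_m=0$ for $m>L+1$. The squared norms are those stated: only for $m=1$ do two terms occur. In the situation of Step 2 the inner product is $\sum_k\langle t_{m+Lk},t_{m+l+Lk}\rangle$. For $k\ge1$ the second index exceeds $L+1$, so only $k=0$ remains, and this term is $1$ for $l=1$ and $0$ for odd $l\ge3$. In the situation of Step 3, $z$ contributes $0$. A proper hub-ancestor of $z$ contributes only if both indices $i+Lk,j+Lk$ with $k\ge1$ are $\le L+1$, so $i=j=1$, which is impossible for $i+j$ odd. $\square$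

**Splitting $T$ into blocks.** We reduce the search for the $t_m$ to finite problems. If $T=\sum_bT_b$ with tridiagonal zero-diagonal $T_b$, we may take $t_m$ to be the direct sum over $b$ of vectors realizing the $T_b$ at odd index sum. For one finite block, vectors with Gram matrix $|T_b|+T_b\ge0$ work: $T_b^2$, hence $|T_b|$, has vanishing entries for $m+n$ odd. Since $T_b$ has zero diagonal, the total squared norm of these vectors is $\operatorname{tr}|T_b|=\|T_b\|_1$.

### 7.1. The case $L=1$

Here the bound of Lemma 5(a) is $(1-\frac1q)\sum_m\|t_m\|^2$.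

**Pairs of edges.** We get a bound for every $d$ by grouping the edges of $T$ in consecutive pairs. The blocks are $q^{-2j}$ times a path with edge weights $1,q^{-1}$, which has eigenvalues $0,\pm\sqrt{1+q^{-2}}$. So subtrees have
$$\nu\le\Big(1-\frac1q\Big)\frac{2\sqrt{1+q^{-2}}}{1-q^{-2}}=\frac{2\sqrt{q^2+1}}{q+1}.$$
For $d=4$ this is $\frac{\sqrt{10}}2<1.5812$; for $d=6$ it is $\frac{\sqrt{26}}3<1.6997$.

**Sixes of edges, $d=3$.** We sharpen the bound for $q=2$ by grouping in sixes. The blocks are $64^{-j}$ times $P_7$ with edge weights $1,\frac12,\dots,\frac1{32}$. The eigenvalues of this weighted path are $\pm\sigma_1,\pm\sigma_2,\pm\sigma_3,0$ with $\sigma_i\ge0$. Its characteristic polynomial is $\lambda^7-e_1\lambda^5+e_2\lambda^3-e_3\lambda$, where $e_k$ is the sum over $k$-edge matchings of the products of squared weights $4^{-i}$, $0\le i\le5$. So $e_1,e_2,e_3$ are the elementary symmetric functions of the $\sigma_i^2$. We find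
$$e_1=\sum_{i=0}^54^{-i}=\tfrac{1365}{1024}=1.333007\ldots,\qquad e_2=\tfrac{85}{1024}+\tfrac{21}{4096}+\tfrac5{16384}+\tfrac1{65536}=0.088455\ldots,$$
where the terms of $e_2$ are grouped by the first edge $i=0,1,2,3$. The three-edge matchings are $\{0,2,4\},\{0,2,5\},\{0,3,5\},\{1,3,5\}$, so $e_3=4^{-6}(1+\frac14+\frac1{16}+\frac1{64})$ and $\sqrt{e_3}=\frac{\sqrt{85}}{512}=0.018006\ldots$.

Let $S=\sigma_1+\sigma_2+\sigma_3$ and $p=\sigma_1\sigma_2+\sigma_1\sigma_3+\sigma_2\sigma_3$. Then $S^2=e_1+2p$ and $p^2=e_2+2S\sqrt{e_3}$, so
$$h(S):=\tfrac14(S^2-e_1)^2-e_2-2S\sqrt{e_3}=0.$$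
For arguments $S\ge1.4432$, $h'(S)=S(S^2-e_1)-2\sqrt{e_3}>0$, and $h(1.4432)>0.14055-0.14044>0$. So $h>0$ on $[1.4432,\infty)$, and our $S$ is $<1.4432$. Each block has trace norm $2S\cdot64^{-j}$, so subtrees have $\nu\le\frac12\cdot2S\cdot\frac1{1-1/64}<1.4662$.

The degree $d=3$ is the smallest available, so for still smaller bounds we subdivide.

### 7.2. The case $L=3$, any $d$

We apply Lemma 5(b). With $e,f$ orthonormal, $\rho^2=0.78$, $A=1.36$, $\delta=0.4$, $\kappa\sqrt A=1-\delta/\rho$, take
$$t_1=\rho f,\qquad t_2=\rho^{-1}f+\kappa e,\qquad t_3=\sqrt A\,e+\delta f,\qquad t_4=e/\sqrt A.$$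
Then $\langle t_1,t_2\rangle=1$, $\langle t_2,t_3\rangle=\frac\delta\rho+\kappa\sqrt A=1$, $\langle t_3,t_4\rangle=1$ and $\langle t_1,t_4\rangle=0$. Further $\|t_1\|^2+\|t_4\|^2=0.78+\frac1{1.36}<1.516$, $\|t_2\|^2=\frac1{0.78}+\kappa^2<1.503$, and $\|t_3\|^2=1.36+0.16=1.52$. So subtrees have $\nu\le1.52$.

### 7.3. The case $L=5$

**A family of vectors.** We write down seven vectors with free parameters; the parameters are then chosen to balance the norms, and the proof needs only the verification. Let $f_1,f_2,e$ be orthonormal, $\rho,\sigma,\tau,A,\gamma>0$, $g=\gamma(-\sigma\rho f_1+f_2)$, $\kappa\sqrt A=1-\gamma/\tau$, and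
$$t_1=\rho f_1,\quad t_2=\rho^{-1}f_1+\sigma f_2,\quad t_3=\rho(1-\sigma\tau)f_1+\tau f_2,\quad t_4=\tau^{-1}f_2+\kappa e,$$
$$t_5=\sqrt A\,e+g,\qquad t_6=e/\sqrt A,\qquad t_7=\tfrac1q\Big[\sqrt A\,e-\tfrac{\tau-\gamma}\gamma\,g\Big].$$
Note $\langle g,t_2\rangle=\gamma(-\sigma+\sigma)=0$ and $\langle g,t_4\rangle=\gamma/\tau$. The consecutive products are
$$\langle t_1,t_2\rangle=1,\quad\langle t_2,t_3\rangle=(1-\sigma\tau)+\sigma\tau=1,\quad\langle t_3,t_4\rangle=1,\quad\langle t_4,t_5\rangle=\kappa\sqrt A+\tfrac\gamma\tau=1,$$
$\langle t_5,t_6\rangle=1$ and $\langle t_6,t_7\rangle=\frac1q$. The remaining products with odd index sum vanish: $(1,4),(1,6),(3,6)$ because the vectors use different basis vectors, $(2,5),(2,7)$ because $g,e\perp t_2$, and $(4,7)$ because $\frac1q\big[(1-\frac\gamma\tau)-\frac{\tau-\gamma}\gamma\cdot\frac\gamma\tau\big]=0$. The squared norms are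
$$\|t_1\|^2=\rho^2,\ \ \|t_2\|^2=\rho^{-2}+\sigma^2,\ \ \|t_3\|^2=\rho^2(1-\sigma\tau)^2+\tau^2,\ \ \|t_4\|^2=\tau^{-2}+\tfrac{(1-\gamma/\tau)^2}A,$$
$$\|t_5\|^2=A+\gamma^2(1+\sigma^2\rho^2),\quad\|t_6\|^2=A^{-1},\quad\|t_7\|^2=q^{-2}\big[A+(\tau-\gamma)^2(1+\sigma^2\rho^2)\big].$$

**Any $d$.** We apply Lemma 5(b) to $t_1,\dots,t_6$ with $\rho^2=0.725$, $\sigma=0.245$, $\tau=1.014$, $A=1.4$, $\gamma=0.195$. To five decimals, $\|t_1\|^2+\|t_6\|^2=1.43929$, and $\|t_2\|^2,\dots,\|t_5\|^2$ are $1.43934$, $1.43772$, $1.43855$, $1.43968$. So subtrees have $\nu\le1.4398$ for every $d$. This is still above $\sqrt2$. For finite $q$ the factor $1-\frac1q$ in Lemma 5(a) allows us to do better.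

**Finite $q$: the blocks.** We split $T$, where $T_{m,m+1}=1$ for $m\le5$ and $q^{-k}$ for $5k+1\le m\le5k+5$, into three kinds of blocks:

* block $0$: the edges $\{m,m+1\}$, $m=1,\dots,6$, with weights $1,1,1,1,1,\frac1q$;
* for $k\ge1$: $q^{-k}P_5$ on the sites $5k+2,\dots,5k+6$;
* for $k\ge2$: the single edge $\{5k+1,5k+2\}$ with weight $q^{-k}$.

Every edge occurs once (the edge $\{6,7\}$ is in block $0$). Use $t_1,\dots,t_7$ above for block $0$. For the $P_5$ blocks use $q^{-k/2}$ times
$$f/s,\quad sf,\quad f/s+e'/\sqrt{A'},\quad\sqrt{A'}\,e',\quad e'/\sqrt{A'}\qquad(f,e'\text{ orthonormal});$$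
consecutive products are $1$, and the products of sites $1,4$ and of sites $2,5$ are $0$. For the single edges use $q^{-k/2}$ times $\sqrt\zeta\,h,\ h/\sqrt\zeta$ with a unit vector $h$. The sites $5k+2,\dots,5k+6$ belong to the residues $2,3,4,5,1$. Since $(1-\frac1q)\sum_{k\ge1}q^{-k}=\frac1q$ and $(1-\frac1q)\sum_{k\ge2}q^{-k}=\frac1{q^2}$, the five quantities in Lemma 5(a) are
$$\begin{aligned}N_1&=(1-\tfrac1q)(\|t_1\|^2+\|t_6\|^2)+\tfrac1{qA'}+\tfrac\zeta{q^2},&N_2&=(1-\tfrac1q)(\|t_2\|^2+\|t_7\|^2)+\tfrac1{qs^2}+\tfrac1{\zeta q^2},\\N_3&=(1-\tfrac1q)\|t_3\|^2+\tfrac{s^2}q,&N_4&=(1-\tfrac1q)\|t_4\|^2+\tfrac1q\big(\tfrac1{s^2}+\tfrac1{A'}\big),\\N_5&=(1-\tfrac1q)\|t_5\|^2+\tfrac{A'}q.&&\end{aligned}$$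

**Finite $q$: the numbers.** We take $s^2=\frac95$, $A'=\frac{10}7$, $\zeta=\frac34$ and the two parameter sets below; values are rounded to five decimals.

| | $d=15$, $q=14$ | $d=24$, $q=23$ |
|---|---|---|
| $\rho^2,\sigma,\tau,A,\gamma$ | $0.72,\ 0.27,\ 1,\ 1.345,\ 0.25$ | $0.725,\ 0.275,\ 1.01,\ 1.371,\ 0.22$ |
| $\lVert t_1\rVert^2+\lVert t_6\rVert^2$ | $1.46349$ | $1.45439$ |
| $\lVert t_2\rVert^2$ | $1.46179$ | $1.45494$ |
| $\lVert t_7\rVert^2$ | $0.00988$ | $0.00384$ |
| $\lVert t_3\rVert^2$ | $1.38369$ | $1.39829$ |
| $\lVert t_4\rVert^2$ | $1.41822$ | $1.42654$ |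
| $\lVert t_5\rVert^2$ | $1.41078$ | $1.42205$ |
| $N_1$ | $1.41279$ | $1.42301$ |
| $N_2$ | $1.41304$ | $1.42202$ |
| $N_3$ | $1.41342$ | $1.41576$ |
| $N_4$ | $1.40660$ | $1.41911$ |
| $N_5$ | $1.41205$ | $1.42234$ |

So subtrees of $U(5,15)$ have $\nu<1.41345$, which is below $\sqrt2$, and subtrees of $U(5,24)$ have $\nu<1.4231$.

## 8. Lower bounds for the whole graphs $H_L$

Let $n=|V(H)|$. All bounds come from (2).

### 8.1. The case $L=1$: the spectral measure of the regular tree

**Step 1 (passing to the tree).** We show that $\liminf_{g\to\infty}\nu(H)\ge R_d:=\int|\lambda|\,d\mu_d$. With uniform weight, $\nu(H)\ge\frac1n\operatorname{tr}|A_H|$. For $r<g$, a closed walk of length $r$ in $H$ lifts to a closed walk in the $d$-regular tree; otherwise the reduced form of the lift would project to a closed non-backtracking walk of length $\le r$, and $H$ would contain a cycle of length $\le r$. So the numbers of closed walks of length $r$ agree at every vertex. Hence $\frac1n\operatorname{tr}A_H^r=\int\lambda^r\,d\mu_d$ for $r<g$. Both measures live on $[-d,d]$. Approximating $|\lambda|$ uniformly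 there by polynomials (Weierstrass), we get $\frac1n\operatorname{tr}|A_H|\to\int|\lambda|\,d\mu_d$.

**Step 2 (the density).** We compute $\mu_d$. For $\operatorname{Im}z>0$ let $\mathsf m(z)$ and $\mathsf m_0(z)$ be the diagonal entries of $(z-A)^{-1}$ at a vertex of the $d$-regular tree and at the root of the rooted $q$-ary tree. Removing the vertex leaves $d$, respectively $q$, copies of the $q$-ary tree, so the Schur complement formula gives $\mathsf m_0=1/(z-q\mathsf m_0)$ and $\mathsf m=1/(z-d\mathsf m_0)$. Choose the branch $\sqrt{z^2-4q}\sim z$ at infinity, so that $\mathsf m_0\to0$ there. Then $\mathsf m_0=\frac{z-\sqrt{z^2-4q}}{2q}$, and since $2q-d=d-2$,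
$$\mathsf m(z)=\frac{2q}{(d-2)z+d\sqrt{z^2-4q}}=\frac{(d-2)z-d\sqrt{z^2-4q}}{2(d^2-z^2)}.$$
The second form follows from $(d-2)^2z^2-d^2(z^2-4q)=4q(d^2-z^2)$. There is no pole at $\pm d$: since $d^2-4q=(d-2)^2$, the square root is $\pm(d-2)$ there and the numerator vanishes. So $\mathsf m$ has continuous boundary values on $\mathbb R$, and $\mu_d$ has the density $-\frac1\pi\operatorname{Im}\mathsf m(\lambda+i0)=\frac{d\sqrt{4q-\lambda^2}}{2\pi(d^2-\lambda^2)}$ on $[-2\sqrt q,2\sqrt q]$ and $0$ elsewhere.

**Step 3 (the integral).** We evaluate $R_d$. Substitute $s=\sqrt{4q-\lambda^2}$, so $s\,ds=-\lambda\,d\lambda$ and $d^2-\lambda^2=(d-2)^2+s^2$: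
$$R_d=\frac d\pi\int_0^{2\sqrt q}\frac{s^2\,ds}{(d-2)^2+s^2}=\frac d\pi\Big[2\sqrt q-(d-2)\arctan\frac{2\sqrt q}{d-2}\Big].\tag{4}$$
Thus $R_3=1.5254\ldots>1.525$, $R_4=\frac{8\sqrt3}\pi-\frac83>1.743$, $R_6=2.1158\ldots>2.11$.

### 8.2. Darts

For $L=3,5$ we organize $H_L$ by darts. A dart is a pair (hub, incident edge of $H$). Let $\mathcal D$ be the set of darts, $|\mathcal D|=nd$. If $H$ has an edge $e$ with ends $h,h'$, the darts $(h,e)$ and $(h',e)$ are reversals of each other. Let $F$ be the dart reversal on $\ell^2(\mathcal D)$, so $F^2=1$. Let $J:\ell^2(V(H))\to\ell^2(\mathcal D)$ send $\delta_h$ to $d^{-1/2}$ times the sum of the darts at $h$; it is an isometry. Put $E=JJ^*$. Then $J^*FJ=\frac1dA_H$.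

We decompose $\ell^2(\mathcal D)$ into small pieces invariant under $F$ and $E$. For $\varphi$ in an orthonormal eigenbasis of $A_H$, with eigenvalue $d\mu$ (so $|\mu|\le1$), put $\mathcal M_\varphi=\operatorname{span}(J\varphi,FJ\varphi)$. Since $\langle J\varphi,FJ\psi\rangle=\langle\varphi,\frac1dA_H\psi\rangle$, and $J$, $F$ preserve inner products, the $\mathcal M_\varphi$ are mutually orthogonal. They are invariant under $F$, and under $E$ since $EFJ\varphi=\mu J\varphi$. As $\langle J\varphi,FJ\varphi\rangle=\mu$ with unit vectors, $\dim\mathcal M_\varphi$ is $2$ if $|\mu|<1$ and $1$ if $|\mu|=1$. Let $\mathcal M_0=(\bigoplus\mathcal M_\varphi)^\perp$. It is $F$-invariant and orthogonal to $\operatorname{ran}J$, so $E=0$ on it. If $p$ is the number of $\varphi$ with $|\mu|=1$, then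
$$\dim\mathcal M_0=nd-2n+p.\tag{5}$$

### 8.3. The case $L=3$

The non-hub vertices correspond to darts, and a dart vertex is adjacent to its hub and to its reversal. Give hubs weight $a/n$ and the other vertices $b/(nd)$, with $a+b=1$. The hub–dart incidence matrix is $\sqrt d\,J$, so
$$nW^{1/2}A_{H_3}W^{1/2}=\begin{pmatrix}0&\sqrt{ab}\,J^*\\\sqrt{ab}\,J&\frac bdF\end{pmatrix}.$$
This is the direct sum of $\frac bdF|_{\mathcal M_0}$, with trace norm $\frac bd\dim\mathcal M_0\ge b(1-\frac2d)n$, and a part on $\ell^2(\text{hubs})\oplus\mathcal M_0^\perp$ whose off-diagonal part has trace norm $2\sqrt{ab}\,n$ because $J$ is an isometry. So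
$$\nu(H_3)\ge b\Big(1-\frac2d\Big)+2\sqrt{ab}.$$
With $b=0.7$ and $d\to\infty$ the bound tends to $0.7+2\sqrt{0.21}>1.61$.

### 8.4. The case $L=5$

Each replaced edge is hub–end–mid–mid–end–hub, and ends and mids each correspond to darts. Give hubs weight $a/n$, ends $b/(nd)$, mids $r/(nd)$, with $a+b+r=1$. Put $\xi=\sqrt{r^2+4br}$ and $\chi=\sqrt{r^2+br}$. On $\ell^2(\text{hubs})\oplus\ell^2(\mathcal D)\oplus\ell^2(\mathcal D)$ the matrix $nW^{1/2}A_{H_5}W^{1/2}$ has blocks $\sqrt{ab}\,J$ (hub–end), $\frac{\sqrt{br}}dI$ (end–mid) and $\frac rdF$ (mid–mid).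

**Step 1 (pinching).** We separate the hubs from the rest. Pinch with respect to $\ell^2(\text{hubs})\oplus\operatorname{ran}J$, with $\operatorname{ran}J$ in the ends, and its complement. The first part is off-diagonal with trace norm $2n\sqrt{ab}$. The second is $\frac1dK'$ with
$$K'=\begin{pmatrix}0&\sqrt{br}(1-E)\\\sqrt{br}(1-E)&rF\end{pmatrix}\quad\text{on }(1-E)\ell^2(\mathcal D)\oplus\ell^2(\mathcal D).$$

**Step 2 (the pieces of $K'$).** We bound the trace norm of $K'$ on each invariant piece.

* On $\mathcal M_0\oplus\mathcal M_0$, the eigenvectors of $F$ split it into matrices $\begin{pmatrix}0&\sqrt{br}\\\sqrt{br}&\pm r\end{pmatrix}$. Their determinant is negative, so the eigenvalues have opposite signs and the trace norm is their difference $\xi$. The total is $\xi\dim\mathcal M_0$.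
* For $|\mu|<1$, on $(1-E)\mathcal M_\varphi\oplus\mathcal M_\varphi$ it is $3\times3$. It has trace $0$, since $F$ has eigenvalues $\pm1$ on $\mathcal M_\varphi$, and squared Hilbert–Schmidt norm $2br+2r^2$. For three reals with sum $0$ and $M=\max|\lambda|$, the two others have sum $\mp M$ and sign opposite to the largest one, so $\sum|\lambda|=2M$ and $\sum\lambda^2\le2M^2$. Hence the trace norm is $\ge2\chi$.
* For $|\mu|=1$ we have $(1-E)\mathcal M_\varphi=0$, and the contribution is $r$.

**Step 3 (summing).** We eliminate $p$. We have $\xi+r\ge2\chi$: after squaring this reads $2r^2+4br+2r\xi\ge4r^2+4br$, which holds because $\xi\ge r$. By (5),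
$$\|K'\|_1\ge\xi(nd-2n+p)+2\chi(n-p)+rp\ge\xi(nd-2n)+2n\chi,$$
and therefore
$$\nu(H_5)\ge\Big(1-\frac2d\Big)\xi+\frac2d\,\chi+2\sqrt{ab}.\tag{6}$$
Take $b=0.45$, $r=0.33$, $a=0.22$: $\xi=\sqrt{0.7029}>0.83839$, $\chi=\sqrt{0.2574}>0.50734$, $2\sqrt{ab}=2\sqrt{0.099}>0.62928$. For $d=15$ this gives $\nu>1.4235$, and for $d=24$ it gives $\nu>1.4400$. As $d\to\infty$ the bound tends to more than $1.4676$.

## 9. Covering $[1.4135,\infty)$ by intervals

**Proof of Theorem 1, part 2.** We feed the bounds of Sections 6, 7 and 8 into Lemma 3. For each fixed $d$ the girth can be made arbitrarily large, so pieces with at most $k$ rows are forests whose components are subtrees of $U(L,d)$. Where $d\to\infty$, the upper bound $c$ does not depend on $d$. So all points of the following intervals are limit points of $\mathcal N$ from below.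

| family | interval |
|---|---|
| $L=5$, $d=15$ | $(1.41345,\ 1.4235)$ |
| $L=5$, $d=24$ | $(1.4231,\ 1.4400)$ |
| $L=5$, $d\to\infty$ | $(1.4398,\ 1.4676)$ |
| $L=1$, $d=3$ | $(1.4662,\ 1.525)$ |
| $L=3$, $d\to\infty$ | $(1.52,\ 1.61)$ |
| $L=1$, $d=4$ | $(1.5812,\ 1.743)$ |
| $L=1$, $d=6$ | $(1.6997,\ 2.11)$ |
| Section 6 | $(2,\infty)$ |

Consecutive intervals overlap, so they cover $(1.41345,\infty)\supset[1.4135,\infty)\ni\sqrt2$. $\square$

## 10. Attaching two vertices to a minimal core below $\sqrt2$

Now part 3. Suppose $x<\sqrt2$ is a limit point from above with a gap below. Lemma 4 gives ever larger connected graphs $A_k$ around one core $B$ with $\nu(B)=x$, and $\nu(A_k)\to x$. We want a contradiction: extra vertices should raise the norm by a definite amount. One extra vertex need not. If $B$ is a single edge and $z$ a second column adjacent to its row, then $z$ is a twin and the norm stays $1$. Add one more vertex $z'$ behind $z$ and we get $P_4$, with norm $2/\sqrt3>1$. The lemma says that two vertices always suffice below $\sqrt2$.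

**Lemma 6.** Let $B$ be finite, $1\le x=\nu(B)<\sqrt2$, all proper submatrices having norm $<x$. Let $G$ be a bipartite graph containing $B$ as an induced subgraph, with two more vertices $z,z'$, where $z$ is adjacent to a vertex of $B$, $z'$ is adjacent to $z$, and $z'$ is adjacent to no vertex of $B$. Then $\nu(G)>x$.

*Proof.* Let $z$ be a column (else transpose), adjacent to the rows $\beta\ne\emptyset$ of $B$; then $z'$ is a row. So $G=\begin{pmatrix}B&1_\beta\\0&1\end{pmatrix}$. Let $u,v$ be optimal for $B$ in (1). All $u_i,v_j>0$, since a row or column of weight $0$ could be deleted without changing the norm, against minimality. Put $N=D_uBD_v$, $\|N\|_1=x$, with polar decomposition $N=V|N|$, where $VV^*$ is the projection onto $\operatorname{ran}N$. Then $|N^*|=NV^*=V|N|V^*$. Put $g=D_u1_\beta$. Everything is real.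

**Step 1 (stationarity).** We read off the diagonal of $|N^*|$ from the optimality of $u$. For $s\ge0$,
$$\sum_is_i|N^*|_{ii}=\operatorname{tr}(V^*D_sN)\le\|D_{su}BD_v\|_1\le x\Big(\sum_is_i^2u_i^2\Big)^{1/2},$$
where $su$ is the entrywise product. There is equality at $s=(1,\dots,1)$, an interior point of the domain, so the derivatives of both ends agree there:
$$|N^*|_{ii}=xu_i^2.\tag{7}$$

**Step 2 (the case $g\notin\operatorname{ran}N$).** Here $z$ alone raises the norm, to first order. Let $Q$ be the projection onto $(\operatorname{ran}N)^\perp$, so $Qg\ne0$. The matrix $Z=[V,\ Qg/\|Qg\|]$ is a contraction, since $ZZ^*$ is a sum of two orthogonal projections with orthogonal ranges. So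
$$\|[\sqrt{1-s^2}\,N,\ sg]\|_1\ge\operatorname{tr}\big(Z^*[\sqrt{1-s^2}\,N,\ sg]\big)=\sqrt{1-s^2}\,x+s\|Qg\|>x$$
for small $s>0$. The matrix on the left is $B\cup\{z\}$ with row weights $u$ and column weights $(\sqrt{1-s^2}\,v,s)$. So $\nu(G)\ge\nu(B\cup\{z\})>x$.

**Step 3 (the case $g\in\operatorname{ran}N$: a lower bound for $\alpha$).** Now the gain is of second order; we first bound the quantity that governs it. Put $\hat y=N^+g$ (pseudo-inverse), so $N\hat y=g$ and $V^*g=|N|\hat y$. Put
$$\alpha=g^T|N^*|^+g=\hat y^T|N|\hat y,$$
where we used $|N^*|^+=V|N|^+V^*$. For $i\in\beta$, since $g\in\operatorname{ran}N=\operatorname{ran}|N^*|$, we may write $g\cdot e_i=\big((|N^*|^+)^{1/2}g\big)\cdot\big(|N^*|^{1/2}e_i\big)$. By Cauchy–Schwarz and (7), $u_i^2=(g\cdot e_i)^2\le\alpha|N^*|_{ii}=\alpha xu_i^2$. So $\alpha\ge1/x$.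

**Step 4 (second-order perturbation).** We give $z$ weight $\epsilon\theta$ and $z'$ weight $\epsilon\theta'$, as additional entries of $v$ and $u$, and estimate the trace norm from below by a rotated test matrix. The weighted matrix is
$$N'=\begin{pmatrix}N&\epsilon\theta g\\0&\epsilon^2\theta\theta'\end{pmatrix},\qquad Y=\operatorname{diag}(V^*,1)N'=\begin{pmatrix}|N|&\epsilon\theta|N|\hat y\\0&\epsilon^2\theta\theta'\end{pmatrix}.$$
Let $K=\begin{pmatrix}0&\hat y\\-\hat y^T&0\end{pmatrix}$ and $W=\exp(\epsilon\theta K)$, an orthogonal matrix. We have $\operatorname{tr}Y=x+\epsilon^2\theta\theta'$ and $\operatorname{tr}(K^TY)=\hat y^T\epsilon\theta|N|\hat y=\epsilon\theta\alpha$. Since $K^2=\operatorname{diag}(-\hat y\hat y^T,-\|\hat y\|^2)$, also $\operatorname{tr}(K^2Y)=-\alpha+O(\epsilon^2)$. With $W^T=1+\epsilon\theta K^T+\frac12\epsilon^2\theta^2K^2+O(\epsilon^3)$,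
$$\|N'\|_1\ge\|Y\|_1\ge\operatorname{tr}(W^TY)=x+\epsilon^2\theta\theta'+\epsilon^2\theta^2\alpha-\tfrac12\epsilon^2\theta^2\alpha+O(\epsilon^3).$$
Dividing by the norms $\sqrt{1+\epsilon^2\theta^2}\sqrt{1+\epsilon^2\theta'^2}$ of the weight vectors,
$$\nu(G)\ge x+\epsilon^2\Big[\tfrac12\theta^2(\alpha-x)+\theta\theta'-\tfrac x2\theta'^2\Big]+O(\epsilon^3).$$

**Step 5 (choice of weights).** We make the bracket positive. With $\theta=1$, $\theta'=1/x$ it equals $\frac12(\alpha-x+\frac1x)\ge\frac12(\frac2x-x)$, which is positive because $x^2<2$. $\square$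

In the example of a single edge, $N=(1)$, $g=1$, $\alpha=1=1/x$, and the bracket is $\frac12$.

## 11. Vertices of large degree force norm nearly $\sqrt2$

Lemma 6 handles graphs that reach distance $2$ from the core. If a large graph stays within distance $1$ of a fixed core, some vertex has large degree. This forces a large norm as well.

**Lemma 7.** There are $\Delta_k\in\mathbb N$ and reals $\lambda_k$ ($k\ge2$) with $\liminf_k\lambda_k\ge\sqrt2$ such that a finite twin-free graph with a vertex of degree $\ge\Delta_k$ has $\nu\ge\lambda_k$.

*Proof.* **Step 1 (a nested selection).** We extract a structured square submatrix. Let the vertex be a row $b$ (else transpose) and $S_0$ its neighbouring columns, pairwise distinct as columns of the matrix. As long as $|S_i|\ge2$, choose a row $r_{i+1}$ that is not constant on $S_i$; then $r_{i+1}\ne b$. Let $S_{i+1}$ be the larger of its two classes in $S_i$, and choose $c_{i+1}$ in the other. Since $|S_{i+1}|\ge|S_i|/2$, the number of steps tends to infinity with $|S_0|$. The $c_i$ are distinct because $c_{i+1}\in S_i\setminus S_{i+1}$. The $r_i$ are distinct: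 $r_i$ is constant on $S_i$, and $r_j$, $j>i$, is not, since it is not constant on $S_{j-1}\subset S_i$. The row $r_i$ takes one value $\vartheta_i$ at all $c_j$, $j>i$, and $1-\vartheta_i$ at $c_i$.

**Step 2 (Ramsey).** We make the entries constant. Pass to indices with constant $\vartheta_i=\vartheta$, and apply Ramsey's theorem to the entries $(r_i,c_j)$, $j<i$. If $|S_0|$ is large enough, say $|S_0|\ge\Delta_k$, we get a $k\times k$ submatrix on columns of $S_0$ with constant diagonal $1-\vartheta$, constant value $\vartheta$ above the diagonal, and a constant value below it. If $\vartheta=0$ it is $I_k$ or the full triangle with diagonal of size $k$. If $\vartheta=1$ it is $J_k-I_k$ ($J_k$ all ones) or the strict upper triangle, which after deletion of its first column and last row is a full triangle of size $k-1$. So we have $I_k$, $J_k-I_k$ or a full triangle of size $k-1$.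

**Step 3 (three norms).** We bound the norm from below in each case.

* With row $b$, $I_k$ gives $\binom{1\cdots1}{I_k}$. In (1) take $u_b^2=\frac12$, the other $u_i^2=\frac1{2k}$, and $v_j^2=\frac1k$. Then $N^TN=\frac1{2k}J_k+\frac1{2k^2}I_k$ has eigenvalues $\frac12+\frac1{2k^2}$ once and $\frac1{2k^2}$ with multiplicity $k-1$, so $\nu\ge\frac1{\sqrt2}+\frac{k-1}{k\sqrt2}$, which tends to $\sqrt2$.
* $J_k-I_k$ has eigenvalues $k-1$ once and $-1$ with multiplicity $k-1$, so $\nu(J_k-I_k)\ge\frac1k\|J_k-I_k\|_1=2-\frac2k$.
* The full $l\times l$ triangle has a bidiagonal inverse $D$ with entries $1,-1$. Up to reversing the order, $DD^T$ is tridiagonal with diagonal $1,2,\dots,2$ and off-diagonal $-1$. The vectors $x_i=\cos((i-\frac12)\theta)$ satisfy $x_0=x_1$, and $x_{l+1}=0$ for $\theta=\frac{(2j-1)\pi}{2l+1}$, $1\le j\le l$. So they are eigenvectors with the distinct eigenvalues $2-2\cos\theta=4\sin^2\frac\theta2$, and the singular values of $D$ are $2\sin\frac{(2j-1)\pi}{4l+2}$. Since $\sin t\le t$,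
$$\nu\ge\frac1l\sum_{j\le l}\frac1{2\sin\frac{(2j-1)\pi}{4l+2}}\ge\frac1l\sum_{j\le l}\frac{2l+1}{(2j-1)\pi}\ge\frac2\pi\sum_{j\le l}\frac1{2j-1}\to\infty.$$

Let $\lambda_k$ be the minimum of the three bounds, with $l=k-1$ in the last. $\square$

## 12. Limit points from above are limit points from below

**Proof of Theorem 1, part 3.** Let $x$ be a limit point from above. Since $\mathcal N\cap(-\infty,1)=\{0\}$, we have $x\ge1$. If $x\ge\sqrt2$, it is a limit point from below by part 2. Let $x<\sqrt2$ and suppose it is not a limit point from below. Then there is a gap below $x$, and Lemma 4 gives $B$ and $A_k$.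

**Step 1 (the graphs stay near the core).** We show that for large $k$ every vertex of $A_k$ is in $B$ or adjacent to $B$. If $A_k$ has a vertex at distance $\ge2$ from $B$, then by connectedness it has a vertex $z'$ at distance exactly $2$, joined to $B$ through some $z$. So it contains an induced subgraph $B\cup\{z,z'\}$ as in Lemma 6. There are finitely many such graphs up to isomorphism, and each has norm $>x$. So there is $\eta>0$, depending only on $B$, with $\nu(A_k)\ge x+\eta$. For large $k$ this contradicts $\nu(A_k)\to x$.

**Step 2 (large degree).** We derive the contradiction. Since $B$ has a fixed number of vertices and $A_k$ grows without bound, the largest degree in $A_k$ of a vertex of $B$ tends to infinity. By Lemma 7, for each fixed $j$ we have $\nu(A_k)\ge\lambda_j$ for all large $k$, so $x\ge\lambda_j$. Letting $j\to\infty$ gives $x\ge\sqrt2$, a contradiction. $\square$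

Thus the set of all limit points of $\mathcal N$ equals its set of limit points from below.

## 13. Finiteness below $4/\pi$

**Proof of Theorem 1, part 4.** Let $\delta>0$ and consider finite connected twin-free graphs with $\nu\le\frac4\pi-\delta$.

**Step 1 (bounded degree and diameter).** We show that there are finitely many such graphs. Since $\sqrt2>\frac4\pi$, some $\lambda_k$ in Lemma 7 exceeds $\frac4\pi$, and so the degrees are less than $\Delta_k$. By (3), $\nu(P_{2n})\to\frac4\pi$, so long paths are not induced subgraphs, and the length of induced paths is bounded. Geodesics are induced paths, so the diameter is bounded. Bounded degree and diameter leave finitely many graphs.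

**Step 2 (all matrices).** We pass to all Schur idempotents. By (F2) and (F4), finite matrices have only finitely many norms $\le\frac4\pi-\delta$. By (F1) the norm of an infinite matrix is a supremum of norms of finite ones; if it is $\le\frac4\pi-\delta$, it is a supremum over finitely many values, hence one of them. So $\mathcal N\cap[0,\frac4\pi-\delta]$ is finite, and no accumulation point is smaller than $\frac4\pi$. By (3), $\frac4\pi$ is itself an accumulation point. $\square$
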